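# Nonrepetitive edge-colorings can need almost $\Delta^2$ colors

## 1. Trees, where linearly many colors suffice

All graphs are finite and simple, and a path has pairwise distinct vertices.

**Definition.** An edge-coloring of a graph $G$ is *nonrepetitive* if no path in $G$ with edge sequence $e_1,\dots,e_{2t}$ ($t\ge1$) has the color of $e_i$ equal to the color of $e_{t+i}$ for all $i\in\{1,\dots,t\}$. The *nonrepetitive chromatic index* $\pi'(G)$ is the least number of colors in such a coloring.

So we forbid color sequences that consist of a word followed by the same word. With $t=1$ we forbid two adjacent edges of the same color, so a nonrepetitive edge-coloring is proper, and $\pi'(G)\ge\Delta(G)$, the maximum degree.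

Some cases by hand. In a star $K_{1,\Delta}$ the longest path has two edges, so only $t=1$ matters and $\pi'(K_{1,\Delta})=\Delta$. In the cycle $C_4$ a path has at most three edges, so again only $t=1$ matters and $\pi'(C_4)=2$; the closed cycle colored $abab$ is harmless because it is not a path. In $C_5$ a proper coloring needs three colors, and a proper coloring with exactly three has classes of sizes $2,2,1$. Delete the single edge of the third color: what remains is a path with four edges colored $abab$. So three colors fail. The cyclic coloring $a,b,a,c,d$ is proper, and its five paths with four edges read $abac$, $bacd$, $acda$, $cdab$, $daba$, none of which is a repetition. So $\pi'(C_5)=4=2\Delta(C_5)$.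

The question is whether $\pi'$ is always linear in the maximum degree: is there a constant $c$ with $\pi'(G)\le c\,\Delta(G)$ for every graph $G$? For trees there is. Recall Thue's theorem: there is an infinite sequence $x_1,x_2,\dots$ over three letters in which no block of consecutive terms is a repetition.

**Proposition 1.** Every tree $T$ with at least one edge satisfies $\pi'(T)\le 9\Delta(T)$.

*Proof.* Put $z_i=(x_i,\ i\bmod 3)$. No block of consecutive terms of $(z_i)$ is a repetition, and $z_i\ne z_{i+1}$, $z_i\neq z_{i+2}$, because the second coordinates differ. Root $T$. An edge joining a vertex at distance $i-1$ from the root to one at distance $i$ has *level* $i$. For each vertex, number the edges to its children by distinct elements of $\{1,\dots,\Delta(T)\}$. Color an edge of level $i$ by the pair ($z_i$, its number). At most $9\Delta(T)$ colors are used.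

Suppose that a path $e_1,\dots,e_{2t}$ carries a repetition. In a rooted tree a path goes up for some number $s$ of edges and then down for $2t-s$ edges. If $s\in\{0,2t\}$, the levels are consecutive integers in increasing or decreasing order, so the $z$-coordinates, read in one of the two directions, form a block of $(z_i)$. The reverse of a repetition is a repetition, so this contradicts the choice of $(x_i)$.

Otherwise $e_s,e_{s+1}$ go from the top vertex of the path to two of its children. Both have the same level $m$; the level of $e_i$ is $m+s-i$ for $i\le s$ and $m+i-s-1$ for $i>s$. Reversing the path if necessary, we may assume $s\le t$.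

If $s<t$, then $e_s,e_{s+1}$ have the same $z$-coordinate, so $e_{t+s},e_{t+s+1}$ do too. But these are two consecutive downward edges, with levels $m+t-1$ and $m+t$, contradicting $z_i\ne z_{i+1}$.

If $s=t=1$, the two edges go to different children of one vertex, so their numbers differ, a contradiction. If $s=t\ge2$, comparing $e_i$ with $e_{t+i}$ gives $z_{m+t-i}=z_{m+i-1}$ for $1\le i\le t$. The indices differ by $t+1-2i$. Take $i=t/2$ if $t$ is even and $i=(t-1)/2$ if $t$ is odd; the difference is $1$ or $2$, a contradiction. $\square$

What changes in general? The proof used that a path turns only once, at its top vertex. With cycles, a path may go up and down many times, and levels no longer control it. The following is known for every graph $G$ (see David R. Wood, "Nonrepetitive graph colouring", arXiv:2009.02001 (2020), which is also the source of the problem):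
$$\Delta(G)\le\pi'(G)\le\Delta(G)^2+O(\Delta(G)^{5/3}).$$
The answer to the question is no, and the exponent $2$ on the right is correct up to $o(1)$.

**Theorem 2.** There is no constant $c$ with $\pi'(G)\le c\,\Delta(G)$ for every graph $G$.

**Theorem 3.** For every $\varepsilon\in(0,1)$ there are integers $t=t(\varepsilon)$ and $\Delta_0(\varepsilon)$ such that for every $\Delta\ge\Delta_0$ there is a graph $G$ with $\Delta(G)=\Delta$ such that every proper edge-coloring of $G$ with at most $\Delta^{2-\varepsilon}$ colors contains a path with exactly $2t$ edges $e_1,\dots,e_{2t}$ such that $e_i,e_{t+i}$ have the same color for all $i\in\{1,\dots,t\}$. In particular $\pi'(G)>\Delta^{2-\varepsilon}$.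

The last sentence follows from the one before, because nonrepetitive colorings are proper. Together with the known upper bound, Theorem 3 gives $\max_{\Delta(G)\le\Delta}\pi'(G)=\Delta^{2-o(1)}$.

Everything will be deduced from the following version, which is more convenient for a random graph.

**Proposition 4.** For every $\varepsilon\in(0,1)$ there is an integer $t=t(\varepsilon)$ such that for all large $d$ there is a graph $G'$ with $\Delta(G')\le2d$ such that every proper edge-coloring of $G'$ with at most $d^{2-\varepsilon}$ colors contains a path with $2t$ edges whose color sequence is a repetition.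

*Proposition 4 implies Theorem 3.* Apply Proposition 4 with $\varepsilon/2$ in place of $\varepsilon$ and $d=\lfloor\Delta/2\rfloor$. Then $\Delta(G')\le\Delta$, and for large $\Delta$
$$d^{2-\varepsilon/2}\ge(\Delta/3)^{2-\varepsilon/2}\ge\Delta^{2-\varepsilon},$$
the last step because $\Delta^{\varepsilon/2}\ge3^{2-\varepsilon/2}$ for large $\Delta$. Add to $G'$ a disjoint star $K_{1,\Delta}$, so that the maximum degree is exactly $\Delta$. A proper coloring of the larger graph restricts to one of $G'$, so the conclusion is preserved. $\square$

*Theorem 3 implies Theorem 2.* Take $\varepsilon=\frac12$. For all large $\Delta$ there is $G$ with $\Delta(G)=\Delta$ and $\pi'(G)>\Delta^{3/2}$, which exceeds $c\Delta$ once $\Delta>c^2$. $\square$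

From now on the task is Proposition 4.

## 2. Colored pairs, and why a union bound over colorings loses

**Where $d^2$ comes from.** A $d$-regular graph on $n$ vertices has about $nd^{2t}$ walks of length $2t$. If colors from a set of size $k$ behaved randomly, a given one would carry a repetition with probability $k^{-t}$. So we would expect about $n(d^2/k)^t$ repetitions, which is large when $k\le d^{2-\varepsilon}$. But the coloring is chosen after the graph by an adversary, and trees show that for special graphs the adversary wins. We want a graph in which no coloring is clever, so we try a random graph.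

**Notation.** We color with $[k]=\{1,\dots,k\}$ and work on the vertex set $[n]$. Let
$$\Omega=\tbinom{[n]}2\times[k],$$
whose elements $(uv,a)$ are *colored pairs*. For $E\subseteq\Omega$ let
$$d_E(u,a)=|\{v:(uv,a)\in E\}|,\qquad m_E(uv)=|\{a:(uv,a)\in E\}|.$$
For instance, if $E=\{(12,1),(12,2),(23,1)\}$, then $d_E(2,1)=2$, $d_E(2,2)=1$ and $m_E(12)=2$. Each element $(uv,a)$ is counted once by $m_E$ and twice by $d_E$ (at $u$ and at $v$), so $\sum_{uv}m_E(uv)=|E|$ and $\sum_{u,a}d_E(u,a)=2|E|$.

**Definition.** A *repetition in $E$* is a set $\{(v_{i-1}v_i,a_i):1\le i\le2t\}\subseteq E$ with $v_0,\dots,v_{2t}$ distinct and $a_{i+t}=a_i$ for $1\le i\le t$.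

A proper coloring $\phi$ of a graph $G'$ on $[n]$ becomes the set $T=\{(uv,\phi(uv)):uv\in E(G')\}$. It has $m_T\le1$ and, by properness, $d_T\le1$. The coloring has no path with $2t$ edges carrying a repetition exactly when $T$ contains no repetition.

**The first attempt.** Take $G\sim G(n,d/n)$ and bound the expected number of repetition-free colored graphs in it. With $N=nd/2$ edges (take it to be an integer), the expected number of pairs (subgraph of $G$ with $N$ edges, coloring of it by $[k]$) is
$$\binom{\binom n2}{N}k^N\Big(\frac dn\Big)^N\ \ge\ \Big(\frac{n-1}{d}\Big)^N k^N\Big(\frac dn\Big)^N=\Big(k\big(1-\tfrac1n\big)\Big)^N ,$$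
using $\binom mN\ge(m/N)^N$. To make this small we would have to know that repetition-free colored graphs form less than roughly a $k^{-N}$ proportion of all colored graphs. The cost is the colors: naming them takes $N\ln k$ nats, and nothing we know about $G$ pays for this.

**The way around.** We must not name $T$. It is enough to name a small *fingerprint* $U\subseteq T$, with $nd^{1-\gamma}$ elements up to logarithms for some fixed $\gamma>0$, from which one can compute a set $E\subseteq\Omega$ that contains almost all of $T$ and has at most $\theta n^2$ elements, $\theta$ small. The set $E$ touches at most $\theta n^2$ pairs, and $G(n,d/n)$ has more than $4\theta nd$ edges among so few pairs only with probability $e^{-2\theta nd}$. If $\theta$ is of order $1/\ln d$, this beats the number of fingerprints. But $T$ has about $nd/2$ elements, a contradiction.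

The computation of $E$ from $U$ is done by hypergraph containers, and the containers need as input that a large set $E$ contains many repetitions that are spread out evenly. The heart of the proof is to find these.

## 3. Parameters

Fix $\varepsilon\in(0,1)$. Let $p$ be the least odd integer $\ge8/\varepsilon$, let $g$ be the least odd integer $\ge10/\varepsilon$, and put
$$t=pg-1,\qquad\gamma=\varepsilon/8,\qquad K=4t+2p+3=2(2t+1+p)+1 .$$
Since $pg$ is odd, $t$ is even. We record
$$g\le\frac{\varepsilon t}4,\qquad t\ge\frac{4(1+p)}\varepsilon,\qquad t>g+1. \tag{1}$$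
For the first, $g=(t+1)/p\le\varepsilon(t+1)/8\le\varepsilon t/4$. For the second, $t\ge10p/\varepsilon-1$, and $10p-\varepsilon\ge4+4p$ because $p\ge9$. The third is clear from $t=pg-1$.

Let $d$ be a large integer, where "large" depends only on $\varepsilon$, and put
$$n=d^K,\quad k=\lfloor d^{2-\varepsilon}\rfloor,\quad\theta=\frac1{200\ln d},\quad\Lambda=\frac2\theta,\quad b=\lceil nd^{1-\gamma}\rceil .$$
As $\varepsilon<1$ and $d$ is an integer, $k\ge d$. A quantity is called *polylog* if it is at most $(\ln d)^C$ for large $d$, with $C$ depending only on $\varepsilon$. So $\Lambda=400\ln d$ is polylog, and a polylog is smaller than any fixed positive power of $d$ for large $d$.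

The meaning of the parameters: $b$ is the budget for a fingerprint, smaller than $nd$ by the factor $d^\gamma$; the number $n$ is a large power of $d$, so that paths which accidentally meet themselves can be neglected; $p$ and $g$ will be explained in Section 5.

## 4. A container lemma

Our hypergraphs may have repeated edges; edges and degrees are counted with multiplicity. For a hypergraph $H$, $\deg_H(T)$ is the number of edges containing the vertex set $T$, $\Delta_\ell(H)=\max_{|T|=\ell}\deg_H(T)$, and a vertex set is *independent* if it contains no edge. The following is a form of the hypergraph container lemma of Balogh–Morris–Samotij and Saxton–Thomason.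

**Lemma 5.** For every $s\ge2$ there is $\delta=\delta_s>0$ such that the following holds. Let $H$ be an $s$-uniform hypergraph with vertex set $V$, $|V|=M$, $e(H)>0$. Let $b\ge1$ be an integer with $\tau:=b/M\le1$ and let $r>0$ be real, with
$$\Delta_\ell(H)\le\tau^{\ell-1}\frac{e(H)}r\qquad(1\le\ell\le s).$$
Then there is a function $f$ from subsets of $V$ to subsets of $V$, all of whose values have size at most $M-\delta r$, such that every independent set $I$ has a subset $S\subseteq I$ with $|S|\le(s-1)b$ and $I\subseteq f(S)$.

*Example.* Let $H$ be a $D$-regular simple graph ($s=2$, $D\ge 1$). Then $e(H)=MD/2$, so $\Delta_1=D\le e(H)/r$ holds with $r=M/2$. With this $r$, the condition for $\ell=2$ reads $1\le\tau D$, that is, $b\ge M/D$. So every independent set lies in a set of size at most $(1-\delta/2)M$ that is computed from at most $\lceil M/D\rceil$ of its elements.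

*Proof.* The plan is to query vertices of high degree: "are you in $I$?" Each "no" excludes a vertex from the container. Each "yes" turns edges of $H$ into edges of a hypergraph of smaller uniformity in which $I$ is still independent.

**Step 1: constants.** We fix bounds for the degrees and edge numbers that will survive each reduction of uniformity. For $1\le\ell\le i\le s$ put
$$\Delta^{(i)}_\ell=2^{s-i}\tau^{s-i+\ell-1}\frac{e(H)}r .$$
Then
$$2\Delta^{(i+1)}_{\ell+1}=\Delta^{(i)}_\ell,\qquad\Delta^{(i+1)}_\ell=\frac{\Delta^{(i)}_\ell}{2\tau}. \tag{2}$$
Put $\alpha_s=1$, $\alpha_i=2^{-(i+2)}\alpha_{i+1}$ for $1\le i<s$, and $\delta=2^{-s}\alpha_1$.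

**Step 2: the procedure.** We describe an algorithm with input any set $I\subseteq V$ and output a set $C\subseteq V$. Fix a linear order on $V$. Let $H^{(s)}=H$. For $i=s-1,s-2,\dots,1$, suppose that we have an $(i+1)$-uniform $H^{(i+1)}$ on $V$ with $\Delta_\ell(H^{(i+1)})\le\Delta^{(i+1)}_\ell$ for $1\le\ell\le i+1$ and $e(H^{(i+1)})\ge\alpha_{i+1}\tau^{s-i-1}e(H)$. For $i+1=s$ both hold by hypothesis. Start with $R=H^{(i+1)}$ (the remaining edges), $L$ the $i$-uniform hypergraph with no edges, and $S_i=Z_i=\emptyset$. While $|S_i|<b$ and $R$ has an edge, let $u$ be the first vertex of maximum degree in $R$, and do the following.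

* If $u\notin I$, put $u$ in $Z_i$ and delete from $R$ all edges containing $u$.
* If $u\in I$, put $u$ in $S_i$, add to $L$ the sets $e\setminus\{u\}$ for all edges $e$ of $R$ with $u\in e$, and delete from $R$ all edges containing $u$. Then delete from $R$ all edges containing a *saturated* set, that is, a set $T$ with $1\le|T|\le i$ and $\deg_L(T)>\frac12\Delta^{(i)}_{|T|}$.

Each queried vertex has positive degree in $R$ and then degree $0$, so the loop ends. Let $H^{(i)}=L$. If $e(L)<\alpha_i\tau^{s-i}e(H)$, stop and output $C=V\setminus Z_i$. Otherwise continue with the next $i$. If $H^{(1)}$ is reached and $e(H^{(1)})\ge\alpha_1\tau^{s-1}e(H)$, output $C=V\setminus\{v:\{v\}\in H^{(1)}\}$.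

**Step 3: degrees.** To justify the next round we check $\deg_L(T)\le\Delta^{(i)}_\ell$ for $1\le|T|=\ell\le i$. In one query, $\deg_L(T)$ increases only by edges of $R$ containing $T\cup\{u\}$ with $u\notin T$, hence by at most $\Delta_{\ell+1}(H^{(i+1)})\le\Delta^{(i+1)}_{\ell+1}=\frac12\Delta^{(i)}_\ell$, by (2). It increases only if $R$ still has an edge containing $T$. Then $T$ was not saturated before the query, so $\deg_L(T)\le\frac12\Delta^{(i)}_\ell$ before. After it, $\deg_L(T)\le\Delta^{(i)}_\ell$.

**Step 4: the output is small.** We show $|C|\le M-\delta r$ for every input. Consider level $i$, and let $R'$ be the final $R$. The edges of $H^{(i+1)}$ are of four kinds.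

* Those deleted because of a vertex of $Z_i$: at most $|Z_i|\Delta^{(i+1)}_1$.
* Those deleted because they contain a vertex put in $S_i$: exactly $e(L)$.
* Those deleted because of saturated sets. Since $\sum_{|T|=\ell}\deg_L(T)=\binom i\ell e(L)$, at most $2\binom i\ell e(L)/\Delta^{(i)}_\ell$ sets of size $\ell$ are saturated, and each accounts for at most $\Delta^{(i+1)}_\ell=\Delta^{(i)}_\ell/(2\tau)$ edges. Summing over $1\le\ell\le i$, this is at most $(2^i-1)e(L)/\tau$.
* Those in $R'$. If $e(R')>0$, the loop ended with $|S_i|=b$. Each $u\in S_i$ had, when chosen, maximum degree in a hypergraph with at least $e(R')$ edges, hence degree at least the average degree, hence at least $e(R')/M$. So $e(L)\ge b\,e(R')/M=\tau e(R')$, that is, $e(R')\le e(L)/\tau$.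

As $\tau\le1$ and $i\ge 1$, adding up gives
$$e(H^{(i+1)})\le|Z_i|\Delta^{(i+1)}_1+(2^i+1)\frac{e(L)}\tau\le|Z_i|\Delta^{(i+1)}_1+2^{i+1}\frac{e(L)}\tau .$$
Suppose the procedure stops here because $e(L)<\alpha_i\tau^{s-i}e(H)$. Then the last term is less than $2^{i+1}\alpha_i\tau^{s-i-1}e(H)=\frac12\alpha_{i+1}\tau^{s-i-1}e(H)\le\frac12e(H^{(i+1)})$. So $|Z_i|\Delta_1^{(i+1)}\ge\frac12e(H^{(i+1)})$ and
$$|Z_i|\ge\frac{\frac12\alpha_{i+1}\tau^{s-i-1}e(H)}{2^{s-i-1}\tau^{s-i-1}e(H)/r}=2^{-(s-i)}\alpha_{i+1}r\ge\delta r .$$
If instead the last output is reached, the number of excluded vertices is at least $e(H^{(1)})/\Delta^{(1)}_1\ge\alpha_1\tau^{s-1}e(H)\big/\big(2^{s-1}\tau^{s-1}e(H)/r\big)=2^{-(s-1)}\alpha_1r\ge\delta r$.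

**Step 5: the output contains $I$, and is computed from few elements.** Let $I$ be independent in $H$. Then $I$ is independent in every $H^{(i)}$: if a set $e\setminus\{u\}\subseteq I$ was added when $u\in I$ was queried, then $e\subseteq I$ with $e\in H^{(i+1)}$, which is excluded inductively. In particular no $\{v\}\in H^{(1)}$ has $v\in I$. Also $Z_i\cap I=\emptyset$. Hence $I\subseteq C$ for either kind of output. Let $S$ be the union of the sets $S_i$ produced. Then $S\subseteq I$ and $|S|\le(s-1)b$. Every vertex $u$ queried in the run satisfies $u\in I\iff u\in S$. The procedure uses its input only through such queries, so with input $S$ it has the same run and the same output. Define $f(S)$, for every $S\subseteq V$, to be the output with input $S$. $\square$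

We use the lemma with $s=2t$ and write $\delta=\delta_{2t}$, which depends only on $\varepsilon$.

## 5. Palindromes, closed walks and sliding windows

Let $E\subseteq\Omega$ have $M=\mu n^2$ elements. To apply Lemma 5 with $V=E$, $r=\rho M$ and $1/\rho$ polylog, we need a hypergraph $H$ of repetitions in $E$ with
$$\Delta_\ell(H)\le\Big(\frac bM\Big)^{\ell-1}\frac{e(H)}{\rho M}\qquad(1\le\ell\le2t).$$
The case $\ell=2t$ alone (where $\Delta_{2t}\ge1$) shows how many repetitions are needed. A random set $E$ of this size has density about $2\mu/k$ in $\Omega$, so it has, up to constants depending on $t$, about $k^tn^{2t+1}(\mu/k)^{2t}=n^{2t+1}\mu^{2t}k^{-t}$ repetitions. With this in place of $e(H)$, and $b/M\approx d^{1-\gamma}/(\mu n)$, the right side for $\ell=2t$ becomes $d^{(1-\gamma)(2t-1)}k^{-t}/\rho$. For this to be at least $1$ we need $k$ to be at most about $d^{2-2\gamma-o_t(1)}$, up to logarithms. So for $k\le d^{2-\varepsilon}$ we can afford to lose a little against the random count, but only a little.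

**Counting directly gives palindromes.** For a color $a$ let $B_a$ be the symmetric $0/1$ matrix with $B_a(u,v)=1$ iff $(uv,a)\in E$, and for a word $w=(a_1,\dots,a_t)$ let $B_w=B_{a_1}\cdots B_{a_t}$, whose $(u,v)$ entry counts the walks from $u$ to $v$ that read $w$. The walks reading $ww$ number $\mathbf 1^{\mathsf T}B_w^2\mathbf 1$. The usual tool for a lower bound is Cauchy–Schwarz, but it applies to $\mathbf 1^{\mathsf T}B_wB_w^{\mathsf T}\mathbf 1=|B_w^{\mathsf T}\mathbf 1|^2$, and $B_w^{\mathsf T}=B_{a_t}\cdots B_{a_1}$ reads $w$ backwards. So we would count palindromes, which are useless. And $B_w^2$ has no positivity: if $E=\{(12,a),(23,b)\}$ and $w=(a,b)$, the only walk reading $w$ goes from $1$ to $3$, so $B_w\ne0$ but $B_w^2=0$.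

**What is always there.** Closed walks of even length $t$ are plentiful in every $E$, as a trace shows. A closed walk of length $t$ traversed twice reads $ww$. It is completely degenerate as a path, since $v_{i+t}=v_i$ for every $i$. The idea is to traverse it twice while slowly replacing it by other closed walks *with the same word*. Cut the index interval $[0,2t]$ into overlapping windows of length $t$, each shifted by $g$ against the previous one. In every window place a closed walk, so that consecutive walks have the same word and agree on the $t-g$ positions common to their windows. Each shift is by $g$, and after $p$ shifts we have moved by $pg=t+1$. The result is a walk $v_0,\dots,v_{2t}$ reading $ww$ which has no reason to close up.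

*Example.* Let $p=g=3$, $t=8$ (smaller than the actual choice, but with the same shape). The windows are $[0,7],[3,10],[6,13],[9,16]$. They cover $[0,16]=[0,2t]$. The walks in the first two windows agree at the indices $3,\dots,7$. At the index $8$, which is position $0$ modulo $8$, the vertex comes from the second closed walk, so $v_8$ may differ from $v_0$; the words agree everywhere.

**Why $p$ and $g$ are as they are.** Asking two walks to share the word and $t-g$ vertices costs about a factor $k$ for each of the $g+1$ edges not inside the overlap. In total this is $k^{p(g+1)}=k^{t+1+p}$ instead of the $k^t$ in the random count. The excess $k^{1+p}$ is tolerable if $p\le$ (small constant)$\cdot\,\varepsilon t$. On the other hand, a block of at most $t-g$ consecutive edges always lies in one window, where we will have excellent control; longer blocks get only a crude estimate, so $g$ must be a small multiple of $\varepsilon t$ as well. This is (1).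

## 6. Large sets contain many well-spread repetitions

**Lemma 6.** There is $\rho\in(0,1]$ with $1/\rho$ polylog such that for large $d$ the following holds. Let $E\subseteq\Omega$, $|E|=M=\mu n^2\ge\theta n^2/2$, with $d_E(u,a)\le D:=\Lambda\mu n/d$ for all $(u,a)$ and $m_E(uv)\le\Lambda\mu$ for all $uv$. Then there is a $2t$-uniform hypergraph $H$ with vertex set $E$ and $e(H)>0$, every edge of which is a repetition, with
$$\Delta_\ell(H)\le\Big(\frac bM\Big)^{\ell-1}\frac{e(H)}{\rho M}\qquad(1\le\ell\le2t).$$

*Proof.* Since $E\ne\emptyset$ there is a pair with $m_E(uv)\ge1$, so $\Lambda\mu\ge1$. This is used often. Note that $\rho$ and the threshold for $d$ must not depend on $E$; all polylogs below depend only on $d$ and $\varepsilon$.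

**Step 1: closed walks.** We show that closed walks are numerous. Let $\mathcal C$ be the set of closed walks $Y=\big((v_i)_{i\in\mathbb Z_t},(a_i)_{i\in\mathbb Z_t}\big)$ with $(v_{i-1}v_i,a_i)\in E$ for all $i\in\mathbb Z_t$; vertices may repeat. Call $w=(a_i)_{i\in\mathbb Z_t}$ the *word* of $Y$. Let $B$ be the symmetric matrix with entries $m_E(uv)$ and zero diagonal. Its entries sum to $2M$, so $\lambda_{\max}(B)\ge\mathbf 1^{\mathsf T}B\mathbf 1/n=2M/n$. As $t$ is even, all $t$-th powers of eigenvalues are nonnegative, and
$$|\mathcal C|=\operatorname{Tr}B^t\ge\lambda_{\max}(B)^t\ge(2M/n)^t=(2\mu n)^t .$$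

**Step 2: regularization.** We want each closed walk to have about the same number of partners for gluing. For $1\le j\le p$ let $O_j\subset\mathbb Z_t$ be the set of residues of $jg,jg+1,\dots,(j-1)g+t-1$; these are $t-g$ consecutive residues. Write $Y\sim_jY'$ if $Y,Y'$ have the same word and the same vertices at all positions in $O_j$.

Let $q=1+\lfloor\log_2((nk)^t)\rfloor$, which is polylog because $n=d^K$ and $k\le d^2$. Assign to each $Y\in\mathcal C$ the vector in which the $j$-th entry is $\lfloor\log_2 x\rfloor$, with $x$ the size of its $\sim_j$-class in $\mathcal C$. As $|\mathcal C|\le(nk)^t$, each entry has at most $q$ values, so there are at most $q^p$ vectors. Let $\mathcal C^*$ be the set of walks having a most popular vector $(y_1,\dots,y_p)$, and put $N_j=2^{y_j}\ge1$. Then $|\mathcal C^*|\ge|\mathcal C|/q^p$, and each $\sim_j$-class of $\mathcal C$ meeting $\mathcal C^*$ has size in $[N_j,2N_j)$, so there are at most $|\mathcal C|/N_j$ such classes.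

The classes within $\mathcal C^*$ could be much smaller, so we clean up. Put $\eta=1/(2pq^p)$. Starting from $\mathcal C^*$, as long as for some $j$ the current set has a nonempty $\sim_j$-class of size less than $\eta N_j$, delete that class. Each $\sim_j$-class of $\mathcal C$ meeting $\mathcal C^*$ is used at most once for each $j$, since afterwards nothing of it remains. So the total deletion is at most
$$\sum_j\frac{|\mathcal C|}{N_j}\,\eta N_j=p\eta|\mathcal C|=\frac{|\mathcal C|}{2q^p}\le\frac12|\mathcal C^*| .$$
The remaining set $\mathcal D$ satisfies
$$|\mathcal D|\ge\frac{|\mathcal C|}{2q^p}\ge\frac{(\mu n)^t}{q^p},\qquad\eta N_j\le|\text{each nonempty }\sim_j\text{-class of }\mathcal D|\le2N_j .\tag{3}$$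

Next we bound $N_j$ from below. A $\sim_j$-class is determined by the $t-g$ vertices on $O_j$, the $t-g-1$ colors of the edges inside $O_j$ (at most $\Lambda\mu$ choices each, given the vertices), and the other $g+1$ colors (at most $k$ choices each). So $\mathcal D$ has at most $n^{t-g}(\Lambda\mu)^{t-g-1}k^{g+1}$ nonempty classes, each of size at most $2N_j$, and
$$N_j\ge\frac{|\mathcal D|}{2\,n^{t-g}(\Lambda\mu)^{t-g-1}k^{g+1}} .\tag{4}$$

**Step 3: chains.** We glue the closed walks along the windows. A *chain* is a tuple $(X^0,\dots,X^p)\in\mathcal D^{p+1}$ with $X^{j-1}\sim_jX^j$ for $1\le j\le p$. All $X^j$ have a common word $w$. Window $j$ is $[jg,jg+t-1]$, $0\le j\le p$. As $t>g$, the windows cover $[0,pg+t-1]=[0,2t]$. Windows $j-1$ and $j$ intersect in $[jg,(j-1)g+t-1]$, whose residues form $O_j$.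

For $0\le i\le2t$ let $v_i$ be the vertex of $X^j$ at position $i\bmod t$, for any window $j$ containing $i$. This is well defined: the windows containing $i$ have consecutive numbers, and for consecutive windows $j-1,j\ni i$ the residue of $i$ is in $O_j$, so $X^{j-1}$ and $X^j$ agree there. Put $a_i=a_{i\bmod t}$. Each window has length $t$, so $X^j$ has vertices exactly $v_{jg},\dots,v_{jg+t-1}$, and the chain is determined by $w$ and $(v_0,\dots,v_{2t})$.

*Claim.* If $1\le\ell\le t-g$, any $\ell+1$ consecutive indices $i_0,\dots,i_0+\ell$ in $[0,2t]$ lie in one window. Indeed, take $j=\min(p,\lfloor i_0/g\rfloor)$; then $i_0\ge jg$. If $j=\lfloor i_0/g\rfloor$, then $i_0+\ell\le jg+g-1+\ell\le jg+t-1$. Otherwise $j=p$ and $i_0+\ell\le2t=pg+t-1$.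

With $\ell=1$, the indices $i-1,i$ lie in one window $j$, and $X^j$ is a walk in $E$. So $(v_{i-1}v_i,a_i)\in E$ for $1\le i\le2t$, and also $a_{i+t}=a_i$. Thus every chain gives a walk in $E$ with word $ww$.

**Step 4: counting chains.** Let $W$ be the number of chains. Choose $X^0\in\mathcal D$ and then $X^1,X^2,\dots$ in the appropriate classes; (3) gives the first bound below. For the second, start from $X^j=X$ and extend in both directions, with at most $2N_i$ choices for each $i\in\{1,\dots,p\}$:
$$W\ge|\mathcal D|\prod_{i}(\eta N_i);\qquad\#\{\text{chains with }X^j=X\}\le\prod_i(2N_i)\le\Big(\frac2\eta\Big)^p\frac W{|\mathcal D|} \tag{5}$$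
for each $j$ and each $X\in\mathcal D$. From (4) and (5),
$$W\ge|\mathcal D|^{p+1}\Big(\frac\eta2\Big)^p\big[n^{t-g}(\Lambda\mu)^{t-g-1}k^{g+1}\big]^{-p}.$$
Insert $|\mathcal D|\ge(\mu n)^t/q^p$ and use $pg=t+1$. The exponent of $n$ is $t(p+1)-p(t-g)=t+pg=2t+1$. That of $\mu$ is $t(p+1)-p(t-g-1)=t+p(g+1)=2t+1+p$. That of $k$ is $-p(g+1)=-(t+1+p)$. As $\mu\ge1/\Lambda$, we have $\mu^{2t+1+p}\ge\mu^{2t}\Lambda^{-(1+p)}$. So with the polylog $\Gamma_1=q^{p(p+1)}(2/\eta)^p\Lambda^{p(t-g-1)+1+p}\ge1$,
$$W\ge\Gamma_1^{-1}n^{2t+1}\mu^{2t}k^{-(t+1+p)} .\tag{6}$$

**Step 5: degenerate chains.** We show that at most half of the chains have $v_i=v_j$ for some $i<j$. Choose $i,j$, the word, and the common vertex $v_i=v_j$. Then choose the other $2t-1$ vertices successively, each next (in the sequence $v_0,\dots,v_{2t}$) to an already chosen one along an edge of known color, with at most $D\le\Lambda\mu n$ choices each. As $\Lambda\mu\ge1$, the number of such chains is at most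
$$(2t+1)^2k^tn(\Lambda\mu n)^{2t-1}\le(2t+1)^2\Lambda^{2t}k^tn^{2t}\mu^{2t}.$$
By (6) this is at most $W/2$ provided that $2(2t+1)^2\Lambda^{2t}\Gamma_1k^{2t+1+p}\le n$. This holds for large $d$, because $k\le d^2$ and $n=d^{2(2t+1+p)+1}$.

**Step 6: the hypergraph.** Let the edges of $H$ be the sets $\{(v_{i-1}v_i,a_i):1\le i\le2t\}$ over all nondegenerate chains, each set taken once. They are repetitions with $2t$ elements. Each arises from at most two chains: the underlying path has two directions, and a direction determines all $v_i$ and $a_i$, hence the chain. So $e(H)\ge W/4>0$.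

**Step 7: reducing the degree condition to a count of chains.** Let $J\subseteq E$, $|J|=\ell$, $1\le \ell\le 2t$. The number of edges of $H$ containing $J$ is at most the number of chains whose edge sequence has distinct vertices and contains $J$. There are at most $(4t)^\ell\le(4t)^{2t}$ ways to assign to the elements of $J$ positions in $[2t]$ and orientations. Fix an assignment with distinct positions forming a set $I$, $|I|=\ell$, so that $v_{i-1},v_i,a_i$ are prescribed for $i\in I$. Let $\mathrm{ch}$ be the number of chains consistent with it (zero if the prescriptions contradict each other). Since $b/M\ge d^{1-\gamma}/(\mu n)$, $M=\mu n^2$ and $e(H)\ge W/4$, the required right side is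
$$\Big(\frac bM\Big)^{\ell-1}\frac{e(H)}{\rho M}\ge d^{(1-\gamma)(\ell-1)}(\mu n)^{-(\ell-1)}\mu^{-1}n^{-2}\rho^{-1}\frac W4 .$$
So it suffices to show, for every assignment,
$$(4t)^{2t}\,\mathrm{ch}\le d^{(1-\gamma)(\ell-1)}\,n^{-\ell-1}\mu^{-\ell}\,\rho^{-1}\,\frac W4 .\tag{7}$$

**Step 8: short blocks.** Here $I$ is an interval with $\ell\le t-g$, and regularity gives the best possible bound up to polylogs. By the Claim, all $\ell+1$ prescribed vertices have indices in one window $j$. So $X^j$ is a closed walk with $\ell+1$ prescribed vertices and $\ell$ prescribed colors, at distinct positions modulo $t$. There are at most $n^{t-\ell-1}(\Lambda\mu)^{t-\ell}$ such walks (choose the other vertices first, then the other colors). By (5) and (3),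
$$\mathrm{ch}\le n^{t-\ell-1}(\Lambda\mu)^{t-\ell}\Big(\frac2\eta\Big)^p\frac{q^p}{(\mu n)^t}W\le\Gamma_2\,n^{-\ell-1}\mu^{-\ell}\,W,\qquad\Gamma_2:=\Lambda^t(2q/\eta)^p .$$
$\Gamma_2$ is a polylog. As $d^{(1-\gamma)(\ell-1)}\ge1$, (7) holds with
$$\rho:=\frac1{4(4t)^{2t}\Gamma_2}\le1 .$$
This fixes $\rho$, and $1/\rho$ is polylog.

**Step 9: long blocks.** Here $I$ is an interval with $\ell\ge t-g+1$, and we build the chain outward from the block; properness enters through the bound $D$, which is smaller than $\Lambda\mu n$ by a factor $d$. Extend to the right, then to the left, choosing the remaining $2t+1-(\ell+1)=2t-\ell$ vertices. At an edge whose color $a_i$ is already known (because its residue modulo $t$ has occurred), there are at most $D$ choices for the vertex. At an edge whose color is not yet known there are at most $n\Lambda\mu$ choices for vertex and color. If $\ell\le t$, the block shows $\ell$ residues, and each of the other $t-\ell$ is revealed exactly once, so exactly $t-\ell$ steps are of the second kind and $(2t-\ell)-(t-\ell)=t$ of the first. If $\ell>t$, all $2t-\ell$ steps are of the first kind. Hence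
$$\mathrm{ch}\le(\Lambda\mu n)^{2t-\ell}d^{-\min(t,2t-\ell)} .$$
Insert (6) on the right of (7): the powers of $n$ and $\mu$ there become $n^{2t-\ell}\mu^{2t-\ell}$ and cancel. Using $\rho\le1$, (7) follows from
$$4(4t)^{2t}\Gamma_1\Lambda^{2t}\,k^{t+1+p}\le d^{(1-\gamma)(\ell-1)+\min(t,2t-\ell)} .$$
We have $\ell-1+\min(t,2t-\ell)\ge2t-g$: if $\ell\le t$ it equals $\ell-1+t\ge2t-g$, and if $\ell>t$ it equals $2t-1\ge 2t-g$. So the exponent on the right is at least $2t-g-2t\gamma$. Since $k\le d^{2-\varepsilon}$, we compare with
$$2t-g-2t\gamma-(2-\varepsilon)(t+1+p)=\varepsilon t-g-2t\gamma-2(1+p)+\varepsilon(1+p)\ge\varepsilon(1+p)>0,$$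
because by (1) $g\le\varepsilon t/4$ and $2(1+p)\le\varepsilon t/2$, while $2t\gamma=\varepsilon t/4$. So a positive power of $d$ remains to absorb the polylog, and the inequality holds for large $d$. This is the step where the hypothesis $k\le d^{2-\varepsilon}$ is needed.

**Step 10: several blocks.** Here $I$ is a union of $c_I\ge2$ maximal intervals, and a whole factor $n$ is gained. Different maximal intervals are separated by a missing edge position, so they involve disjoint sets of vertex indices, and $\ell+c_I$ vertices are prescribed. Also $\ell\le2t-1$. Choose the whole word in at most $k^t$ ways. Then choose the remaining $2t+1-\ell-c_I\le2t-1-\ell$ vertices successively, each next to a known one along an edge of known color, with at most $D\le\Lambda\mu n$ choices. As $\Lambda\mu n\ge1$, we get $\mathrm{ch}\le k^t(\Lambda\mu n)^{2t-1-\ell}$. By (6), whose insertion again makes the right side of (7) a multiple of $n^{2t-\ell}\mu^{2t-\ell}$, (7) follows from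
$$4(4t)^{2t}\Gamma_1\Lambda^{2t}\mu^{-1}k^{2t+1+p}\le n .$$
This holds for large $d$, since $\mu^{-1}\le\Lambda$, $k\le d^2$ and $n=d^{2(2t+1+p)+1}$. $\square$

## 7. Trimming sets with uneven degrees

Lemma 6 needs upper bounds on $d_E$ and $m_E$. A general $E$ does not satisfy them, so we cut it down. If this removes much of $E$, we have made progress in shrinking $E$, and the next lemma says that little of a proper coloring is lost.

**Lemma 7.** Let $E\subseteq\Omega$, $|E|>\theta n^2$, $D_0=|E|/(\theta nd)$, $m_0=|E|/(\theta n^2)$, and let $E^*$ be a maximal subset of $E$ with $d_{E^*}\le D_0$ and $m_{E^*}\le m_0$ everywhere.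

(a) If $|E^*|\ge|E|/2$, then $E^*$ satisfies the hypotheses of Lemma 6.

(b) If $|E^*|<|E|/2$, there is a set $P$ of pairs, determined by $E$ and $E^*$, with $|P|\le\theta n^2$ such that for every graph $G'$ on $[n]$, every proper coloring $\phi:E(G')\to[k]$ and $T=\{(uv,\phi(uv)):uv\in E(G')\}$, we have
$$|T\cap(E\setminus E^*)|\le2\theta nd+e_{G'}(P),\qquad e_{G'}(P):=|E(G')\cap P| .$$

*Proof.* **Part (a): comparing constants.** Let $M=|E^*|=\mu n^2$. Then $M\ge|E|/2>\theta n^2/2$, and $D_0\le2M/(\theta nd)=\Lambda\mu n/d$, $m_0\le2M/(\theta n^2)=\Lambda\mu$.

**Part (b): every removed element meets a full place, and full places are few.** As $|E|>\theta n^2$, we have $m_0>1$ and $D_0>n/d\ge1$. Hence $\lfloor D_0\rfloor\ge D_0/2$ and $\lfloor m_0\rfloor\ge m_0/2$. Let $(uv,a)\in E\setminus E^*$. By maximality, adding it to $E^*$ violates a bound, so one of the following holds: $d_{E^*}(u,a)+1>D_0$, or $d_{E^*}(v,a)+1>D_0$, or $m_{E^*}(uv)+1>m_0$. As these are integers, one of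
$$d_{E^*}(u,a)\ge\lfloor D_0\rfloor,\qquad d_{E^*}(v,a)\ge\lfloor D_0\rfloor,\qquad m_{E^*}(uv)\ge\lfloor m_0\rfloor$$
holds. Since $\sum_{u,a}d_{E^*}(u,a)=2|E^*|<|E|$, at most $|E|/(D_0/2)=2\theta nd$ pairs $(u,a)$ satisfy $d_{E^*}(u,a)\ge\lfloor D_0\rfloor$. As $\phi$ is proper, for each $(u,a)$ there is at most one element $(uv,a)$ of $T$. So at most $2\theta nd$ elements of $T\cap(E\setminus E^*)$ fall under the first two alternatives. Let $P$ be the set of pairs $uv$ with $m_{E^*}(uv)\ge\lfloor m_0\rfloor$. Each pair in $P\cap E(G')$ underlies exactly one element of $T$, so at most $e_{G'}(P)$ elements fall under the third. Finally $|P|\le|E^*|/(m_0/2)\le|E|/m_0=\theta n^2$. $\square$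

## 8. Shrinking $\Omega$ by fingerprints

We now iterate: starting from $\Omega$, alternate trimming and containers until at most $\theta n^2$ colored pairs remain. All choices below (of $E^*$, $H$, $f$, $P$) are made by fixed rules, so that the run depends only on the input. Put
$$h=\Big\lceil\frac2{\delta\rho}\ln\frac k{2\theta}\Big\rceil+1,$$
which is polylog.

**The algorithm.** The input is a sequence $S=(S_1,\dots,S_h)$ of subsets of $\Omega$, each of size at most $(2t-1)b$. Start with $E_0=\Omega$. Given $E_i$:

* If $|E_i|\le\theta n^2$, stop and output $P_{\rm fin}=\{uv:m_{E_i}(uv)>0\}$, so $|P_{\rm fin}|\le\theta n^2$.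
* Otherwise take $E_i^*$ from Lemma 7. If $|E_i^*|<|E_i|/2$ (*halving step*), set $E_{i+1}=E_i^*$ and output the set $P$ of Lemma 7(b).
* Otherwise (*container step*), take $H$ from Lemma 6 for $E_i^*$, and take $f$ from Lemma 5 applied to $H$ with $b$ as fixed in Section 3 and $r=\rho|E_i^*|$. If this is the $j$-th container step, set $E_{i+1}=(E_i\setminus E_i^*)\cup f(S_j\cap E_i^*)$.

In a container step Lemma 6 applies by Lemma 7(a), and its conclusion is the hypothesis of Lemma 5. The requirement $b\le|E_i^*|$ holds because $b\le\theta n^2/2\le|E_i^*|$ for large $d$.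

**The number of steps.** We check that the input is long enough and that few sets are output. In a container step,
$$|E_{i+1}|\le|E_i|-\delta\rho|E_i^*|\le\Big(1-\frac{\delta\rho}2\Big)|E_i| .$$
We have $|\Omega|\le n^2k/2$, and a step is taken only if $|E_i|>\theta n^2$. If an $x$-th container step is taken, then before it $(1-\delta\rho/2)^{x-1}n^2k/2>\theta n^2$, so $(x-1)\delta\rho/2<\ln\frac k{2\theta}$, which gives $x\le h$. Likewise, if an $x$-th halving step is taken, then $2^{-(x-1)}n^2k/2>\theta n^2$, so there are at most $\log_2\frac k{2\theta}+1$ halving steps. As $\frac k{2\theta}=100k\ln d\le d^2$ for large $d$, this is at most $3\log_2d$. Let $\mathcal P(S)$ be the collection of all output sets of pairs. It has at most $3\log_2d+1\le5\ln d$ members, each of size at most $\theta n^2$.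

**Running it on a coloring.** Let $G'$ be a graph on $[n]$ with a proper coloring $\phi$ by $[k]$ having no path with $2t$ edges whose color sequence is a repetition, and let $T$ be the set of colored pairs of $\phi$. Then $T$ contains no repetition. In a container step, $T\cap E_i^*$ is therefore independent in $H$, so by Lemma 5 there is $S_j\subseteq T\cap E_i^*$ with $|S_j|\le(2t-1)b$ and $T\cap E_i^*\subseteq f(S_j)$. Choose the $S_j$ in this way one after the other as the run proceeds (later sets $E_i$ depend only on earlier $S_j$), and pad by $\emptyset$ to length $h$. Now count the elements of $T$. Container steps lose nothing: $T\cap E_{i+1}=T\cap E_i$. A halving step loses at most $2\theta nd+e_{G'}(P)$ elements of $T$, by Lemma 7(b). At the end at most $e_{G'}(P_{\rm fin})$ elements of $T$ remain, since each edge of $G'$ underlies one element of $T$. There are at most $5\ln d$ output steps in all, hence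
$$e(G')=|T|\le5\ln d\,\Big(2\theta nd+\max_{P\in\mathcal P(S)}e_{G'}(P)\Big).\tag{8}$$
Moreover $U(S):=\bigcup_jS_j\subseteq T$. For every input $S$,
$$|U(S)|\le F:=h(2t-1)b .$$

## 9. The random graph and the proof of Proposition 4

Let $G\sim G(n,d/n)$, and let $G'$ be obtained from $G$ by deleting all edges incident with vertices of degree greater than $2d$. So $\Delta(G')\le2d$.

**Step 1: $e(G')\ge0.4nd$ with probability $1-o(1)$.** We check that few edges are deleted. We have $\mathbb E\,e(G)=(n-1)d/2$ and $\operatorname{Var}e(G)\le nd/2$, so by Chebyshev $e(G)\ge0.45nd$ with probability $1-o(1)$. For each vertex, summing over its possible neighbors,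
$$\mathbb E\big[\deg\cdot1_{\deg>2d}\big]=(n-1)\frac dn\Pr\big(\mathrm{Bin}(n-2,\tfrac dn)\ge2d\big)\le d\cdot\frac d{d^2}=1$$
by Chebyshev: the binomial has mean and variance at most $d$. So the expected number of deleted edges is at most $n$, and by Markov at most $0.05nd$ edges are deleted with probability at least $1-20/d$.

**Step 2: no fingerprint is compatible with a bad set of pairs.** This is the union bound, now over fingerprints. Let $\mathcal A$ be the event that there exist an input $S$ for which the elements of $U=U(S)$ have pairwise distinct underlying pairs, all belonging to $E(G)$, and a set $P\in\mathcal P(S)$ with $e_G(P)>|U|+4\theta nd$. We show $\Pr(\mathcal A)\to0$ as $d\to\infty$.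

Fix $S$ and $P$, with $|U|=u$. The event for $S,P$ implies two events: the $u$ pairs underlying $U$ are in $G$, and $G$ has more than $4\theta nd$ edges among the other pairs of $P$. They concern disjoint sets of pairs, so they are independent. The first has probability $(d/n)^u$. In the second, there are at most $\theta n^2$ pairs, so the expected number of edges is at most $\theta nd$, and Chernoff's bound gives probability at most $(e^3/4^4)^{\theta nd}\le e^{-2\theta nd}$, as $e^3/4^4<e^{-2}$. Together: at most $(d/n)^ue^{-2\theta nd}$.

The number of $S$ with $|U(S)|=u$ is at most $\binom{|\Omega|}u2^{hu}\le(n^2k2^h)^u/u!$: choose $U$, then for each element of $U$ the set of indices $j$ with this element in $S_j$. Put $y=ndk2^h$, so that $(n^2k2^h)^u(d/n)^u=y^u$. Since $b\le2nd^{1-\gamma}$,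
$$nd^{1-\gamma}\le F\le4thnd^{1-\gamma},$$
and $y\ge F$ for large $d$, because $k2^h\ge 4th$. For $u\le F\le y$ the terms $y^u/u!$ are nondecreasing in $u$, and $F!\ge(F/e)^F$. Hence
$$\Pr(\mathcal A)\le5\ln d\;e^{-2\theta nd}\sum_{u=0}^F\frac{y^u}{u!}\le5\ln d\;e^{-2\theta nd}(F+1)\Big(\frac{ey}F\Big)^F .$$
Here $ey/F\le e\,d^\gamma k2^h$, and its logarithm $1+\gamma\ln d+\ln k+h\ln2$ is polylog. Also $F\le nd^{1-\gamma}\cdot$polylog. So the logarithm of $(F+1)(ey/F)^F$ is at most $nd^{1-\gamma}\cdot$polylog, while $\theta nd/2=nd/(400\ln d)$. As $d^\gamma$ exceeds every polylog for large $d$, $(F+1)(ey/F)^F\le e^{\theta nd/2}$, and therefore $\Pr(\mathcal A)\le5\ln d\;e^{-\frac32\theta nd}\to0$. For the same reason $F\le\theta nd$ for large $d$.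

**Step 3: the contradiction.** For large $d$, by Steps 1 and 2, there is an outcome $G$ outside $\mathcal A$ with $e(G')\ge0.4nd$. Suppose that $G'$ has a proper coloring with at most $d^{2-\varepsilon}$ colors, hence with colors in $[k]$, and with no path with $2t$ edges whose color sequence is a repetition. The sequence $S$ constructed in Section 8 has $U(S)\subseteq T$, so the pairs underlying $U(S)$ are distinct and lie in $E(G')\subseteq E(G)$. As $\mathcal A$ does not occur, every $P\in\mathcal P(S)$ satisfies
$$e_{G'}(P)\le e_G(P)\le|U(S)|+4\theta nd\le F+4\theta nd\le5\theta nd .$$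
By (8),
$$e(G')\le5\ln d\cdot7\theta nd=35\,\theta\,nd\ln d=\frac{35}{200}nd=0.175\,nd<0.4\,nd,$$
a contradiction. So every proper edge-coloring of $G'$ with at most $d^{2-\varepsilon}$ colors contains a path with $2t$ edges whose color sequence is a repetition. This proves Proposition 4, and with it, by the deductions in Section 1, Theorem 3 and Theorem 2. $\blacksquare$
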